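\title{A non-Hilbertian Banach space $X$ such that all quadratic forms on $X$ and on $X^*$ are delta-semidefinite}

\begin{abstract}
A continuous quadratic form on a real Banach space is delta-semidefinite if it is a difference of two nonnegative continuous quadratic forms, and the space has property (D) if all its continuous quadratic forms are delta-semidefinite. We construct a reflexive space $X$ with a $1$-unconditional basis, not isomorphic to a Hilbert space, such that both $X$ and $X^*$ have property (D). The space $X$ is a $2$-convex, modified Tsirelson-type space. It has type $2$, which gives (D) for $X$. For $X^*$ we prove a general criterion: the dual of a reflexive $2$-smooth space has (D) if its subspaces of slowly growing codimension are Hilbertian up to rapidly growing dimensions.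
\end{abstract}

\section{The question and the results}\label{sec:intro}

All Banach spaces in this paper are real, and $\mathbb N=\{1,2,\dots\}$. A function $q\colon X\to\mathbb R$ on a Banach space $X$ is a \emph{continuous quadratic form} if $q(x)=b(x,x)$ for some continuous bilinear form $b$ on $X\times X$. There is then a unique bounded operator $T\colon X\to X^*$ that is symmetric, $\langle Tx,y\rangle=\langle Ty,x\rangle$, and satisfies $q(x)=\langle Tx,x\rangle$; it is given by $\langle Tx,y\rangle=\frac12(b(x,y)+b(y,x))$ and is called the operator corresponding to $q$. The form $q$ is \emph{delta-semidefinite} if it is a difference of two nonnegative continuous quadratic forms, and $X$ has \emph{property} (D) if every continuous quadratic form on $X$ is delta-semidefinite.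

The form $q$ is delta-semidefinite exactly when there is a continuous quadratic form $Q$ with $Q\pm q\ge0$: if $q=q_1-q_2$, take $Q=q_1+q_2$; conversely, $q=\frac12(Q+q)-\frac12(Q-q)$. On a Hilbert space $Q(x)=\|T\|\,\|x\|^2$ does this. On a general Banach space $\|x\|^2$ is not a quadratic form, and (D) asks whether every $q$ nevertheless lies under some Hilbertian seminorm $Q^{1/2}$ that is bounded by a multiple of the norm. Property (D) is invariant under isomorphisms, and it passes to complemented subspaces: if $P$ is a bounded projection onto $X_0\subset X$ and $q$ is a form on $X_0$, decompose $q\circ P$ and restrict the two parts to $X_0$.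

An operator $v\colon W_1\to W_2$ \emph{factors through a Hilbert space} if $v=RS$ with bounded operators $S\colon W_1\to H$ and $R\colon H\to W_2$, where $H$ is a Hilbert space. Parts (a) and (c) of the next proposition are known results; the proofs are short and explain the question below.

\begin{proposition}\label{prop:basic}
\begin{enumerate}
\item[(a)] A continuous quadratic form on $X$ is delta-semidefinite if and only if the corresponding operator $T\colon X\to X^*$ factors through a Hilbert space.
\item[(b)] If $W_1\oplus W_2$ has \emph{(D)}, then every bounded operator $v\colon W_1\to W_2^*$ factors through a Hilbert space.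
\item[(c)] $X\oplus X^*$ has \emph{(D)} if and only if $X$ is isomorphic to a Hilbert space.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $q=q_1-q_2$ with $q_i\ge0$. Completing $X/\{q_i=0\}$ in the inner product associated with $q_i$ gives a Hilbert space $H_i$ and a bounded operator $j_i\colon X\to H_i$ with $q_i(x)=\|j_ix\|^2$. By uniqueness of the symmetric operator, $T=j_1^*j_1-j_2^*j_2$, which factors through $H_1\oplus H_2$. Conversely, if $T=RS$ and $R'\colon X\to H$ is the restriction of $R^*$ to $X$, then $q(x)=\langle Sx,R'x\rangle=\frac14\|Sx+R'x\|^2-\frac14\|Sx-R'x\|^2$.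

(b) The operator corresponding to the form $(x,x')\mapsto\langle vx,x'\rangle$ on $W_1\oplus W_2$ is $T(x,x')=\frac12(v'x',vx)$, where $\langle v'x',y\rangle=\langle vy,x'\rangle$. By (a), $T$ factors through a Hilbert space, and $vx$ is the second coordinate of $2T(x,0)$.

(c) If $X$ is isomorphic to a Hilbert space, so is $X\oplus X^*$. Conversely, by (b) the canonical embedding $X\to X^{**}$ factors as $RS$; then $\|x\|\le\|R\|\,\|Sx\|$, so $S$ is an isomorphism of $X$ onto a closed subspace of a Hilbert space.
\end{proof}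

A quadratic form on $X\oplus X^*$ is the sum of a form on $X$, a form on $X^*$, and a mixed term that is bilinear in $(x,x^*)$. The proof of (c) uses only the mixed term $\langle x^*,x\rangle$. The following question, posed in \cite{KKV}, asks whether the two pure terms carry the same information.

\medskip
\noindent\textbf{Question.} \emph{Let $X$ and $X^*$ have property \emph{(D)}. Must $X$ be isomorphic to a Hilbert space?}
\medskip

The first examples suggest that the answer is yes. In Section~\ref{sec:test} we see that $\ell_p$ has (D) for $2\le p<\infty$ and fails it for $1\le p<2$, so for $1<p<\infty$ both $\ell_p$ and its dual have (D) only when $p=2$. The reason for (D) in $\ell_p$, $p\ge2$, is type $2$, and this reason cannot apply to both $X$ and $X^*$ unless $X$ is Hilbertian (Corollary~\ref{cor:bothtype}). Nevertheless the answer is no.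

\begin{theorem}\label{thm:A}
There is a reflexive Banach space $X$ with a normalized $1$-unconditional basis, not isomorphic to a Hilbert space, such that $X$ and $X^*$ have property \emph{(D)}.
\end{theorem}

The space $X$ is defined in Section~\ref{sec:space} and depends on a parameter, a rapidly growing function $f\colon\mathbb N\to\mathbb N$. Recall that the Banach--Mazur distance $d(E,F)$ is the infimum of $\|R\|\,\|R^{-1}\|$ over isomorphisms $R\colon E\to F$; the other terms in the next statement are recalled in Sections \ref{sec:test}, \ref{sec:smooth} and \ref{sec:space}.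

\begin{theorem}\label{thm:B}
The space $X$ of Section~\ref{sec:space} has properties \emph{(1)}, \emph{(2)}, \emph{(4)} below, and for a suitable choice of its parameter also property \emph{(3)}.
\begin{enumerate}
\item[(1)] $X$ has an equivalent norm that is uniformly convex and whose modulus of smoothness is of power type $2$. In particular $X$ is superreflexive and of type $2$.
\item[(2)] Every bounded operator $X\to X^*$, symmetric or not, and every bounded operator $X^*\to X$ factors through a Hilbert space. For every $r\in\mathbb N$, the spaces $X^r$ and $(X^*)^r$ have \emph{(D)}.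
\item[(3)] Given $\varphi\colon\mathbb N\to(0,\infty)$ with $\varphi(n)\to\infty$, the space $X$ can be chosen so that, for all large $n$, every $n$-dimensional subspace of $X^*$ has Banach--Mazur distance at most $\varphi(n)$ to $\ell_2^n$.
\item[(4)] Property \emph{(D)} is not stable under direct sums: $X$ and $X^*$ have \emph{(D)}, and $X\oplus X^*$ does not.
\end{enumerate}
\end{theorem}

The proof runs as follows. Section~\ref{sec:test} reduces (D) to an inequality for finitely many vectors $x_1,\dots,x_m$ and one orthogonal matrix; for spaces of type $2$ the inequality follows from the rotation invariance of Gaussian vectors. The main step is Theorem~\ref{thm:dual}, which gives (D) for a dual space $V^*$ under two hypotheses: $V$ has a smooth norm, and after removing $2k$ dimensions from $V^*$ all subspaces of dimension up to a very large number are uniformly Hilbertian. The coefficient space $\ell_2^m$ is cut into levels, each small enough in dimension to be treated as in a Hilbert space, and the smoothness of $V$ shows that the contributions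 of all levels have a bounded sum. Section~\ref{sec:space} builds a non-Hilbertian space with both properties.

\section{A finite test for property (D)}\label{sec:test}

Let $u$ be a symmetric bilinear form on a Banach space $W$, let $x_1,\dots,x_m\in W$, and let $w=(w_{ij})$ be a symmetric orthogonal $m\times m$ matrix. Let $B\colon\ell_2^m\to W$ be given by $Be_i=x_i$. The quantity to be tested is
\begin{equation}\label{eq:I}
I=\sum_{i,j}w_{ij}u(x_i,x_j)=\sum_iu(Be_i,Bwe_i)=\sum_au(B\zeta_a,Bw\zeta_a),
\end{equation}
where $(\zeta_a)$ is any orthonormal basis of $\ell_2^m$; the last equality holds because the sum is the trace of the bilinear form $(\xi,\eta)\mapsto u(B\xi,Bw\eta)$.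

Suppose that $q(x)=u(x,x)$ and $Q\pm q\ge0$. Take for $(\zeta_a)$ an eigenbasis of $w$, so that $w\zeta_a=\pm\zeta_a$. Then, using the invariance of the trace once more,
\begin{equation}\label{eq:necessary}
I=\sum_a\pm q(B\zeta_a)\le\sum_aQ(B\zeta_a)=\sum_iQ(x_i).
\end{equation}
So if $Q\le C\|\cdot\|^2$, then $I\le C\sum\|x_i\|^2$. This necessary condition already detects the failure of (D).

\begin{example}\label{ex:hadamard}
Let $H_1=(1)$ and $H_{2d}=\begin{pmatrix}H_d&H_d\\H_d&-H_d\end{pmatrix}$. For $d$ a power of $2$, the matrix $H_d$ is symmetric, has entries $\pm1$, and $H_d^2=dI$. On $\ell_1^2$ the form $u(x,y)=\langle H_2x,y\rangle$ has norm $1$, and \eqref{eq:necessary} with $x_i=e_i$, $w=2^{-1/2}H_2$ gives $Q(e_1)+Q(e_2)\ge2\sqrt2$: every $Q$ that dominates $\pm(x_1^2+2x_1x_2-x_2^2)$ takes a value at least $\sqrt2$ on the unit sphere. The loss grows with the dimension. Let $1\le p\le2$ and $1/p+1/p'=1$. Since $H_d$ has norm $1$ from $\ell_1^d$ to $\ell_\infty^d$ and norm $d^{1/2}$ on $\ell_2^d$, the Riesz--Thorin theorem gives norm at most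 $d^{1-1/p}$ from $\ell_p^d$ to $\ell_{p'}^d$.

Let now $W=\big(\bigoplus_k\ell_{p_k}^{d_k}\big)_{\ell_s}$ with $1\le p_k\le2$, $1\le s\le2$ and each $d_k$ a power of $2$, and put $\theta_k=d_k^{1/p_k-1/2}$. The form $u(x,y)=\sum_kd_k^{1/p_k-1}\langle H_{d_k}x_k,y_k\rangle$ satisfies $|u(x,y)|\le\sum_k\|x_k\|\,\|y_k\|\le\|x\|\,\|y\|$, by the Cauchy--Schwarz inequality and $s\le2$. In block $k$, with $d=d_k$, take $x_i=d^{-1/2}e_i$ and $w=d^{-1/2}H_d$. Then $\sum\|x_i\|^2=1$ and
\[
I=d^{-1/2}\cdot d^{1/p_k-1}\cdot d^{-1}\cdot d^2=\theta_k .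
\]
Hence $W$ fails (D) if $\sup_k\theta_k=\infty$. With $p_k=s=p<2$ and $d_k=2^k$ we see that $\ell_p$ fails (D) for $1\le p<2$. With $s=2$ we see that a natural first attempt at a counterexample, $X^*=\big(\bigoplus\ell_{p_k}^{d_k}\big)_{\ell_2}$ with $p_k\uparrow2$, cannot work: if $\sup\theta_k=\infty$ it fails (D), and otherwise it is isomorphic to $\ell_2$ because $\|x\|_2\le\|x\|_{p_k}\le\theta_k\|x\|_2$ on block $k$.
\end{example}

The necessary condition, assumed uniformly in $u$, is also sufficient.

\begin{lemma}\label{lem:test}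
Let $W$ be a Banach space and $C<\infty$. Suppose that $I\le C$ for every symmetric bilinear form $u$ with $|u(x,y)|\le\|x\|\,\|y\|$, all $x_1,\dots,x_m\in W$ with $\sum\|x_i\|^2\le1$, and every symmetric orthogonal $m\times m$ matrix $w$. Then $W$ has \emph{(D)}.
\end{lemma}

\begin{proof}
After scaling, $q(x)=u(x,x)$ with $u$ as in the statement. We need one form $Q$ with $Q\pm q\ge0$ that is bounded at all points of the unit sphere, while the hypothesis will only give, for each finite average over the sphere, a form that is bounded on that average. A minimax argument closes this gap in finite dimensions.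

Let $F\subset W$ be a nonzero finite-dimensional subspace with unit sphere $S_F$, and let $\mathcal Q$ be the convex set of quadratic forms $Q$ on $F$ with $Q\pm q\ge0$. It contains a large multiple of a Euclidean form, and its elements are nonnegative.

\emph{Averages.} We claim that $\inf_{Q\in\mathcal Q}\sum_iQ(x_i)\le C$ whenever $x_1,\dots,x_m\in F$ and $\sum\|x_i\|^2=1$. Suppose first that the $x_i$ span $F$, so that $B\colon\mathbb R^m\to F$ is onto. Let $U=(u(x_i,x_j))$ and let $|U|$ be the positive semidefinite square root of $U^2$. Since $(U\xi)_i=u(x_i,B\xi)$, we have $\ker B\subset\ker U=\ker|U|$, so the formula $Q(B\xi)=\langle|U|\xi,\xi\rangle$ defines a quadratic form on $F$. As $q(B\xi)=\langle U\xi,\xi\rangle$ and $|U|\pm U\ge0$, we have $Q\in\mathcal Q$. Let $w$ act as $1$ on the eigenspaces of $U$ with nonnegative eigenvalue and as $-1$ on the others. It is symmetric and orthogonal, $wU=|U|$, and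
\[
\sum_iQ(x_i)=\operatorname{tr}|U|=\operatorname{tr}(wU)=I\le C .
\]
In general, append to $x_1,\dots,x_m$ the vectors $\eta f_1,\dots,\eta f_d$, where $f_1,\dots,f_d$ is a basis of $F$ made of unit vectors. The enlarged family spans $F$ and its squared norms add up to $1+d\eta^2$. By homogeneity some $Q\in\mathcal Q$ has $\sum_iQ(x_i)\le\sum_iQ(x_i)+\sum_jQ(\eta f_j)\le C(1+d\eta^2)$. Let $\eta\to0$.

\emph{Minimax.} For $x\in F$ let $\delta_x$ be the functional $Q\mapsto Q(x)$ on the finite-dimensional space of quadratic forms on $F$, and let $K$ be the convex hull of $\{\delta_x:x\in S_F\}$. By Carath\'eodory's theorem the convex hull of a compact set in a finite-dimensional space is compact. Sion's minimax theorem applies to a function on the product of a convex set and a compact convex set that is affine and continuous in each variable, and gives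
\[
\inf_{Q\in\mathcal Q}\max_{S_F}Q=\inf_{Q\in\mathcal Q}\max_{\tau\in K}\tau(Q)=\sup_{\tau\in K}\inf_{Q\in\mathcal Q}\tau(Q).
\]
Each $\tau\in K$ is a convex combination $\sum m_i\delta_{f_i}=\sum\delta_{x_i}$ with $f_i\in S_F$ and $x_i=\sqrt{m_i}f_i$, so $\sum\|x_i\|^2=1$ and the right side is at most $C$. Hence some $Q_F\in\mathcal Q$ satisfies $Q_F(x)\le(C+1)\|x\|^2$ on $F$, and by the Cauchy--Schwarz inequality its symmetric bilinear form satisfies $|Q_F(x,y)|\le(C+1)\|x\|\,\|y\|$.

\emph{Limit.} We may assume $W\ne\{0\}$. The sets $\{F:F\supset F_0\}$ of nonzero finite-dimensional subspaces have the finite intersection property; let $\mathcal U$ be an ultrafilter containing them. Put $Q(x,y)=\lim_{\mathcal U}Q_F(x,y)$, with $Q_F(x,y)=0$ unless $x,y\in F$. Any finite collection of vectors lies in $F$ for $\mathcal U$-most $F$, so $Q$ is a symmetric bilinear form bounded by $C+1$, and $Q(x,x)\pm q(x)\ge0$.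
\end{proof}

A Banach space $W$ has \emph{type $2$} if there is $\tau<\infty$ with $\operatorname{Av}_\pm\|\sum\pm z_i\|^2\le\tau^2\sum\|z_i\|^2$ for all finite families, the average being over all choices of signs. Let $g_1,g_2,\dots$ be independent standard Gaussian variables. The vector $(g_i)$ has the distribution of $(\pm|g_i|)$ with independent uniform signs, so averaging first over the signs shows that type $2$ implies
\begin{equation}\label{eq:gauss}
\mathbb E\Big\|\sum g_iz_i\Big\|^2\le\tau^2\sum\|z_i\|^2 .
\end{equation}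

\begin{lemma}\label{lem:type}
If $W$ satisfies \eqref{eq:gauss}, then $W$ has \emph{(D)}.
\end{lemma}

\begin{proof}
Let $u,x_i,w,B$ be as in Lemma~\ref{lem:test} and $g=(g_1,\dots,g_m)$. Since $\mathbb Eg_ig_k=\delta_{ik}$, formula \eqref{eq:I} gives
\[
I=\mathbb E\,u(Bg,Bwg)\le\big(\mathbb E\|Bg\|^2\big)^{1/2}\big(\mathbb E\|Bwg\|^2\big)^{1/2}\le\tau^2,
\]
because $wg$ has the same distribution as $g$.
\end{proof}

For $2\le p<\infty$ and $\gamma_p=(\mathbb E|g_1|^p)^{1/p}$, the space $\ell_p$ satisfies \eqref{eq:gauss} with $\tau=\gamma_p$, since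
\[
\mathbb E\Big\|\sum g_iz_i\Big\|_p^2\le\Big(\mathbb E\Big\|\sum g_iz_i\Big\|_p^p\Big)^{2/p}=\gamma_p^2\Big\|\sum z_i^2\Big\|_{p/2}\le\gamma_p^2\sum\|z_i\|_p^2 .
\]
So $\ell_p$ has (D) for $2\le p<\infty$. We write $W\oplus_2W'$ for the direct sum with the norm $(\|x\|^2+\|x'\|^2)^{1/2}$.

\begin{corollary}\label{cor:bothtype}
If $X$ and $X^*$ both have type $2$, then $X$ is isomorphic to a Hilbert space.
\end{corollary}

\begin{proof}
The space $X\oplus_2X^*$ has type $2$, hence (D). Apply Proposition~\ref{prop:basic}(c).
\end{proof}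

Our space $X$ will have type $2$. Its dual then cannot have type $2$, and a different mechanism must give (D) for it.

\section{Smooth norms}\label{sec:smooth}

A Banach space $(V,\|\cdot\|)$ is \emph{$2$-smooth with constants $\lambda,\kappa\ge1$} if it carries a norm $|\cdot|$ with
\begin{equation}\label{eq:smooth}
\|x\|\le|x|\le\lambda\|x\|,\qquad|x+y|^2+|x-y|^2\le2|x|^2+2\kappa|y|^2\qquad(x,y\in V).
\end{equation}
The second inequality is one half of the parallelogram law, with a loss on $y$ only; a Hilbert space has $\lambda=\kappa=1$. The space $\ell_4$ has $\lambda=1$, $\kappa=3$: from $(a+b)^4+(a-b)^4=2a^4+12a^2b^2+2b^4$ and the Cauchy--Schwarz inequality, $\|x+y\|^4+\|x-y\|^4\le2(\|x\|^2+3\|y\|^2)^2$, and the square of $\|x+y\|^2+\|x-y\|^2$ is at most twice the left side. If $V$ is $2$-smooth, then so is $V\oplus_2V$, with the norm $(|x|^2+|x'|^2)^{1/2}$ and the same constants.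

The \emph{modulus of smoothness} of a norm $|\cdot|$ is
\[
\rho(\tau)=\sup\big\{\tfrac12(|x+y|+|x-y|)-1:|x|=1,\ |y|=\tau\big\},
\]
and it is \emph{of power type $2$} if $\rho(\tau)\le\kappa_0\tau^2$ for $0<\tau\le1$.

\begin{lemma}\label{lem:modulus}
If $\rho(\tau)\le\kappa_0\tau^2$ for $0<\tau\le1$, then the second inequality in \eqref{eq:smooth} holds with $\kappa=\max(3,(1+\kappa_0)^2)$.
\end{lemma}

\begin{proof}
Put $a=|x+y|$, $b=|x-y|$. If $0<|y|\le|x|$, we may assume $|x|=1$ and $|y|=\tau\le1$. Then $a+b\le2+2\kappa_0\tau^2$ and $|a-b|\le2\tau$, so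
\[
a^2+b^2=\tfrac12\big[(a+b)^2+(a-b)^2\big]\le2(1+\kappa_0\tau^2)^2+2\tau^2\le2+2(1+\kappa_0)^2\tau^2 .
\]
If $|y|>|x|$, then $a^2+b^2\le2(|x|+|y|)^2\le2|x|^2+6|y|^2$. The case $y=0$ is an equality.
\end{proof}

\begin{lemma}\label{lem:smoothtype}
A space that is $2$-smooth with constants $\lambda,\kappa$ has type $2$ with $\tau^2=\kappa\lambda^2$, and hence has \emph{(D)}.
\end{lemma}

\begin{proof}
Averaging over the last sign and using \eqref{eq:smooth} gives $\operatorname{Av}_\pm|\sum_{i\le n}\pm z_i|^2\le\operatorname{Av}_\pm|\sum_{i<n}\pm z_i|^2+\kappa|z_n|^2$. By induction $\operatorname{Av}_\pm\|\sum\pm z_i\|^2\le\kappa\sum|z_i|^2\le\kappa\lambda^2\sum\|z_i\|^2$. Apply Lemma~\ref{lem:type}.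
\end{proof}

In a Hilbert space $|x+v|^2=|x|^2+2\langle x,v\rangle+|v|^2$. The next lemma is the substitute in a $2$-smooth space: the functional $2\langle x,\cdot\rangle$ is replaced by one that depends on $x$ in a Lipschitz, but not linear, way.

\begin{lemma}\label{lem:derivative}
Let $|\cdot|$ satisfy the second inequality in \eqref{eq:smooth} and let $h=|\cdot|^2$. Then $h$ is G\^ateaux differentiable, $h'(tx)=t\,h'(x)$ for $t\in\mathbb R$, and for all $x,x',y,v\in V$,
\begin{gather}
|h'(x)y|\le2|x|\,|y|,\qquad|(h'(x')-h'(x))y|\le8\kappa|x'-x|\,|y|,\label{eq:lip}\\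
h(x+v)\le h(x)+h'(x)v+2\kappa|v|^2 .\label{eq:taylor}
\end{gather}
\end{lemma}

\begin{proof}
As $h$ is convex, the one-sided derivative $p(y)=\lim_{t\downarrow0}(h(x+ty)-h(x))/t$ exists and is sublinear in $y$, so $p(y)+p(-y)\ge0$. From $h(x+ty)+h(x-ty)-2h(x)\le2\kappa t^2|y|^2$ we get $p(y)+p(-y)\le0$. Thus $p$ is odd, and then $p(y+y')=-p(-y-y')\ge p(y)+p(y')$, so $p$ is linear; we write $p(y)=h'(x)y$. The identity $h(tx+sy)=t^2h(x+(s/t)y)$ gives $h'(tx)=th'(x)$ for $t\ne0$, and $h'(0)=0$. The first bound in \eqref{eq:lip} follows from $h(x+ty)-h(x)\le2t|x|\,|y|+t^2|y|^2$, applied to $y$ and $-y$.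

Put $g_x(v)=h(x+v)-h(x)-h'(x)v$, which is nonnegative by convexity. Since $g_x(v)+g_x(-v)=h(x+v)+h(x-v)-2h(x)\le2\kappa|v|^2$, we have $0\le g_x(v)\le2\kappa|v|^2$, which is \eqref{eq:taylor}. Let $d=x'-x\ne0$. Then
\[
h(x)+h'(x)(d+y)+g_x(d+y)=h(x'+y)=h(x')+h'(x')y+g_{x'}(y),
\]
and $h(x')=h(x)+h'(x)d+g_x(d)$. Subtracting,
\[
(h'(x')-h'(x))y=g_x(d+y)-g_x(d)-g_{x'}(y)\le2\kappa(|d|+|y|)^2 .
\]
For $|y|=|d|$ the right side is $8\kappa|d|\,|y|$, and linearity in $y$ gives the second bound in \eqref{eq:lip}.
\end{proof}

\section{Duals of smooth spaces with Hilbertian tails}\label{sec:dual}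

We say that an operator $J$ from a Banach space $W$ into a Hilbert space \emph{controls} a subspace $E\subset W$ if $\|J\|\le8$ and $\|x\|\le\|Jx\|$ for $x\in E$. Then $E$ is within Banach--Mazur distance $8$ of a Hilbert space, but more is required: the Hilbertian seminorm $\|J\cdot\|$ is defined, and bounded by $8\|\cdot\|$, on all of $W$. The zero operator controls $\{0\}$.

Let $n_0=0$ and, for $k\ge1$,
\[
\varepsilon_k=2^{-k-1}(3\cdot2^{k+1})^{-n_{k-1}},\qquad r_k=\lfloor64/\varepsilon_k^2\rfloor+1,\qquad n_k=n_{k-1}+2k+r_k .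
\]
Thus $\varepsilon_k$ is tiny compared with $n_{k-1}$, and $n_k$ is huge compared with $1/\varepsilon_k$. We shall use $\varepsilon_k\to0$ and
\begin{equation}\label{eq:constants}
r_k\varepsilon_k^2>64,\qquad n_k\varepsilon_{k+1}\le2^{-k-2},\qquad\varepsilon_{k-1}(3\cdot2^k)^{n_{k-2}/2}\le2^{-k}\quad(k\ge2),
\end{equation}
which are read off from the definitions; the second uses $n\le3^n$.

\begin{theorem}\label{thm:dual}
Let $V$ be a reflexive Banach space such that
\begin{enumerate}
\item[(H1)] $V$ is $2$-smooth with constants $\lambda,\kappa$;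
\item[(H2)] there are closed subspaces $V^*=Y_1\supset Y_2\supset\cdots$ with $\operatorname{codim}Y_{k+1}\le2k$ such that every subspace $E\subset Y_k$ with $\dim E\le n_k$ is controlled by some operator defined on $V^*$.
\end{enumerate}
Then $V^*$ has \emph{(D)}.
\end{theorem}

Hypothesis (H2) cannot be dropped: $V=\ell_4$ is reflexive and $2$-smooth, and $V^*=\ell_{4/3}$ fails (D) by Example~\ref{ex:hadamard}.

We verify the hypothesis of Lemma~\ref{lem:test} for $W=V^*$. For the rest of this section fix $u$, $x_1,\dots,x_m\in V^*$ and $w$ as in that lemma, let $L=\ell_2^m$, and let $B\colon L\to V^*$, $Be_i=x_i$. The Cauchy--Schwarz inequality gives $\|B\|\le1$. For an operator $A$ from $L$ to a Hilbert space, $\|A\|_{HS}^2=\operatorname{tr}(A^*A)=\sum_a\|A\zeta_a\|^2$ for every orthonormal basis $(\zeta_a)$ of $L$, and $\|AR\|_{HS}\le\|A\|_{HS}\|R\|$ for operators $R$ on $L$. If $J$ maps $V^*$ into a Hilbert space and $\|J\|\le8$, then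
\begin{equation}\label{eq:HS}
\|JB\|_{HS}^2=\sum_i\|Jx_i\|^2\le64 .
\end{equation}
This is the way in which the normalization $\sum\|x_i\|^2\le1$, tied to the basis $(e_i)$, is transported to other orthonormal bases of $L$. It needs $J$ to be defined on the vectors $x_i$, which in general do not lie in the subspace that $J$ controls.

\subsection{One level and two levels}\label{sub:model}

If a single $J$ controls the range of $B$, the proof is one line: by \eqref{eq:I} and \eqref{eq:HS},
\[
|I|\le\sum_i\|x_i\|\,\|JBwe_i\|\le\|JBw\|_{HS}\le8 .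
\]
By (H2) this covers the case $\operatorname{rank}B\le n_1$. In general we shall cut $L$ into orthogonal levels, with projections $\Pi_k$, such that an operator $J_k$ controls the range of $B\Pi_k$. Level $k$ will contribute at most a multiple of $\alpha_k^2$, where $\alpha_k=\|J_kB\Pi_k\|_{HS}$. By \eqref{eq:HS} each $\alpha_k$ is at most $8$, but the number of levels is not bounded and the $J_k$ are unrelated to each other. The difficulty is to bound $\sum\alpha_k^2$.

The way out is to pass to the smooth space $V$. Let $\Pi$ be an orthogonal projection on $L$, let $\|J\|\le8$, and let $\alpha=\|JB\Pi\|_{HS}$. By reflexivity $J^*$ maps into $V^{**}=V$; this is the only use of reflexivity. The operator $\Psi=J^*JB\Pi\colon L\to V$ satisfies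
\begin{equation}\label{eq:Psi}
\|\Psi\|\le64\|B\Pi\|,\qquad\sum_i|\Psi e_i|^2\le64\lambda^2\alpha^2,\qquad\sum_i\langle x_i,\Psi e_i\rangle=\alpha^2 .
\end{equation}
The second inequality holds because $|\Psi e_i|\le8\lambda\|JB\Pi e_i\|$, and the identity because $\sum_i\langle JBe_i,JB\Pi e_i\rangle=\operatorname{tr}\big((JB)^*JB\Pi\big)=\operatorname{tr}\big(\Pi(JB)^*JB\Pi\big)$. For a finite family $(\Pi_k,J_k)_{k\in\mathcal K}$ and $S=\sum_{k\in\mathcal K}\alpha_k^2$, the identity in \eqref{eq:Psi} and $\sum\|x_i\|^2\le1$ give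
\begin{equation}\label{eq:dualbound}
S=\sum_i\Big\langle x_i,\sum_{k\in\mathcal K}\Psi_ke_i\Big\rangle\le\Big(\sum_i\Big|\sum_{k\in\mathcal K}\Psi_ke_i\Big|^2\Big)^{1/2}.
\end{equation}
The triangle inequality bounds the right side by $8\lambda\sum\alpha_k$, which does not exclude $\alpha_k=1$ for all $k$. If instead the levels added up like orthogonal vectors, the right side would be of order $S^{1/2}$, and $S\le CS^{1/2}$ bounds $S$.

Consider two levels $\Pi',\Pi''$ with $\Pi'\Pi''=0$, and put $y_i=\Psi'e_i$, $v_i=\Psi''e_i$. By \eqref{eq:taylor},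
\[
\sum_i|y_i+v_i|^2\le\sum_i|y_i|^2+\sum_ih'(y_i)v_i+2\kappa\sum_i|v_i|^2,
\]
so everything depends on the cross term $\sum_ih'(y_i)v_i$. It vanishes in two cases. If $|\cdot|$ is a Hilbert norm with inner product $(\cdot,\cdot)$, the cross term is $2\sum_i(\Psi'\Pi'e_i,\Psi''\Pi''e_i)$; this is a trace, and in an orthonormal basis adapted to the two projections every term is zero. If $\Pi'$ has rank one, with range spanned by a unit vector $\zeta$, then $y_i=\zeta_i\,y$ with $y=\Psi'\zeta$, and
\[
\sum_ih'(y_i)v_i=\sum_i\zeta_i\,h'(y)\Psi''e_i=h'(y)\Psi''\zeta=0 .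
\]
When the rank of $\Pi'$ is larger, $h'$ is not linear on the span of the $y_i$ and this cancellation is lost. What survives of the last computation is that all indices $i$ with $y_i$ on one ray can be collected into a single vector of $L$, to which $\Psi''$ is applied once. The cross term is then bounded by the \emph{operator norm} of $\Psi''$ times a function of the number of rays, whatever $m$ is. In a space of low dimension finitely many rays suffice up to a small error.

\begin{lemma}\label{lem:cross}
Let $V$ satisfy \eqref{eq:smooth}, let $y_1,\dots,y_m$ lie in a subspace $G\subset V$ with $\dim G\le d$, let $\Psi\colon\ell_2^m\to(V,\|\cdot\|)$ be linear, and let $0<\delta\le1$. With $\sigma=\sum|y_i|^2$ and $\beta^2=\sum|\Psi e_i|^2$,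
\[
\sum_ih'(y_i)\Psi e_i\le\Big(8\kappa\delta\beta+2\lambda\|\Psi\|(3/\delta)^{d/2}\Big)\sigma^{1/2}.
\]
\end{lemma}

\begin{proof}
Indices with $y_i=0$ contribute nothing, and we may assume $G\ne\{0\}$. Let $\mathcal N$ be a maximal subset of the unit sphere of $(G,|\cdot|)$ with mutual distances greater than $\delta$. The balls of radius $\delta/2$ around its points are disjoint and lie in the ball of radius $1+\delta/2$, so comparing volumes gives $\#\mathcal N\le(1+2/\delta)^{\dim G}\le(3/\delta)^d$. By maximality, for $y_i\ne0$ there is $c(i)\in\mathcal N$ with $\big|y_i/|y_i|-c(i)\big|\le\delta$. By Lemma~\ref{lem:derivative},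
\[
h'(y_i)\Psi e_i=|y_i|\,h'(y_i/|y_i|)\Psi e_i\le|y_i|\,h'(c(i))\Psi e_i+8\kappa\delta|y_i|\,|\Psi e_i| .
\]
The last terms add up to at most $8\kappa\delta\sigma^{1/2}\beta$. For $c\in\mathcal N$ put $\xi_c=\sum_{c(i)=c}|y_i|e_i$, so that $\sum_c\|\xi_c\|^2=\sigma$. Since $|h'(c)v|\le2|v|\le2\lambda\|v\|$,
\[
\sum_i|y_i|\,h'(c(i))\Psi e_i=\sum_{c\in\mathcal N}h'(c)\Psi\xi_c\le2\lambda\|\Psi\|\sum_{c\in\mathcal N}\|\xi_c\|\le2\lambda\|\Psi\|(\#\mathcal N)^{1/2}\sigma^{1/2}.\qedhere
\]
\end{proof}

So the levels must be chosen such that $B$ has, on each level, an operator norm that is tiny compared with the dimension of the earlier levels. Hypothesis (H2) makes this possible.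

\subsection{The filtration}\label{sub:filtration}

\begin{lemma}\label{lem:filtration}
There are subspaces $\{0\}=L_0\subset L_1\subset\cdots\subset L$ with $\dim L_k\le n_k$, with $B(L_k^\perp)\subset Y_{k+1}$ for $k\ge0$, and with $\|B|_{L_k^\perp}\|\le\varepsilon_k$ for $k\ge1$.
\end{lemma}

\begin{proof}
For $k=0$ use $Y_1=V^*$. Given $L_{k-1}$, we first remove the directions that $B$ does not send into $Y_{k+1}$. The subspace $B^{-1}(Y_{k+1})$ has codimension at most $2k$ in $L$, so $L'=L_{k-1}+B^{-1}(Y_{k+1})^\perp$ has dimension at most $n_{k-1}+2k$, and $B(L'^\perp)\subset Y_{k+1}$. Next we remove the directions in which $B$ is large. Choose successively orthonormal vectors $\zeta_1,\zeta_2,\dots\in L'^\perp$ with $\|B\zeta_j\|>\varepsilon_k$, as long as this is possible. Suppose that $r_k$ vectors are found. Then $E=\operatorname{span}\{B\zeta_j:j\le r_k\}\subset Y_{k+1}$ has dimension at most $r_k\le n_{k+1}$, so some $J$ controls it, and by \eqref{eq:HS}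
\[
r_k\varepsilon_k^2<\sum_{j\le r_k}\|B\zeta_j\|^2\le\sum_{j\le r_k}\|JB\zeta_j\|^2\le\|JB\|_{HS}^2\le64,
\]
contrary to \eqref{eq:constants}. So the process stops earlier. Let $L_k$ be the span of $L'$ and the chosen vectors. Then $\dim L_k\le n_{k-1}+2k+r_k=n_k$, $L_k^\perp\subset L'^\perp$, and no unit vector $\xi\in L_k^\perp$ has $\|B\xi\|>\varepsilon_k$.
\end{proof}

Let $\Pi_k$ ($k\ge1$) be the orthogonal projection onto $L_k\cap L_{k-1}^\perp$. Only finitely many $\Pi_k$ are nonzero. On $L_\infty^\perp$, where $L_\infty=\bigcup L_k$, the operator $B$ vanishes because $\varepsilon_k\to0$; hence $B=\sum_kB\Pi_k$. By Lemma~\ref{lem:filtration},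
\begin{equation}\label{eq:levels}
\operatorname{rank}\Pi_k\le n_k,\qquad\operatorname{ran}B\Pi_k\subset Y_k,\qquad\|B\Pi_k\|\le\varepsilon_{k-1}\quad(k\ge2).
\end{equation}
The first two facts and (H2) provide $J_k$ controlling $\operatorname{ran}B\Pi_k$. This is where the slow growth of the codimensions matters: level $k$ contains the up to $2k$ directions removed in order to pass to $Y_{k+1}$, and their images must still be controlled inside $Y_k$. As in Section~\ref{sub:model}, let $\alpha_k=\|J_kB\Pi_k\|_{HS}\le8$ and $\Psi_k=J_k^*J_kB\Pi_k$.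

\subsection{Reduction to $\sum\alpha_k^2$}\label{sub:reduction}

Let $(\zeta_a)$ be an orthonormal basis of $L$ adapted to the decomposition into the ranges of the $\Pi_k$ and $L_\infty^\perp$, and write $a\in k$ if $\zeta_a\in\operatorname{ran}\Pi_k$. By \eqref{eq:I} and $B=\sum_lB\Pi_l$,
\[
I=\sum_{k,l}t_{kl},\qquad t_{kl}=\sum_{a\in k}u(B\zeta_a,B\Pi_lw\zeta_a)=\sum_{a\in k,\,b\in l}\langle w\zeta_a,\zeta_b\rangle u(B\zeta_a,B\zeta_b),
\]
and $t_{kl}=t_{lk}$ by the symmetry of $u$ and $w$. Near the diagonal we argue as in the one-level case. Since $J_k$ and $J_l$ control the ranges of $B\Pi_k$ and $B\Pi_l$,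
\[
|t_{kl}|\le\sum_{a\in k}\|J_kB\zeta_a\|\,\|J_lB\Pi_lw\zeta_a\|\le\alpha_k\|J_lB\Pi_lw\|_{HS}\le\alpha_k\alpha_l .
\]
Used for all pairs, this would give $(\sum\alpha_k)^2$, which is too large; we use it for $l\in\{k,k+1\}$. Far from the diagonal, the small norm of $B$ on the later levels beats the dimension of level $k$. The range of $\sum_{l\ge k+2}\Pi_l$ lies in $L_{k+1}^\perp$, so by $\|B\|\le1$ and \eqref{eq:constants},
\[
\Big|\sum_{l\ge k+2}t_{kl}\Big|\le\sum_{a\in k}\|B\zeta_a\|\,\Big\|B\sum_{l\ge k+2}\Pi_lw\zeta_a\Big\|\le n_k\varepsilon_{k+1}\le2^{-k-2}.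
\]
For $l=k+1$ this argument would give $n_k\varepsilon_k$, which is large since $n_k>64/\varepsilon_k^2$; this is why neighboring levels are treated with the diagonal. Altogether
\begin{equation}\label{eq:reduction}
|I|\le\sum_k\alpha_k^2+2\sum_k\alpha_k\alpha_{k+1}+2\sum_k2^{-k-2}\le3\sum_k\alpha_k^2+1 .
\end{equation}

\subsection{The bound for $\sum\alpha_k^2$}\label{sub:sum}

Here, and only here, (H1) is used. By \eqref{eq:levels}, $\|\Psi_k\|$ is of order $\varepsilon_{k-1}$, which is small against $n_{k-2}$ but not against $n_{k-1}$. So we treat odd and even levels separately. Let $\mathcal K=\{k_1<k_2<\cdots<k_R\}$ be the set of odd $k$, or the set of even $k$, with $\Pi_k\ne0$, and let $S=\sum_{k\in\mathcal K}\alpha_k^2$. Put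
\[
\sigma_s=\sum_i\Big|\sum_{t\le s}\Psi_{k_t}e_i\Big|^2,\qquad\sigma_0=0,\qquad c_1=640\kappa\lambda,\qquad c_2=128\kappa\lambda^2 .
\]
We claim that for $1\le s\le R$,
\begin{equation}\label{eq:recursion}
\sigma_s\le(1+c_12^{-k_s})\sigma_{s-1}+c_12^{-k_s}+c_2\alpha_{k_s}^2 .
\end{equation}
Write $k=k_s$ and $y_i=\sum_{t<s}\Psi_{k_t}e_i$. By \eqref{eq:taylor} and \eqref{eq:Psi},
\[
\sigma_s\le\sigma_{s-1}+\sum_ih'(y_i)\Psi_ke_i+c_2\alpha_k^2 .
\]
For $s=1$ all $y_i$ are zero and the cross term vanishes. Let $s\ge2$. All $k_t$ with $t<s$ are at most $k-2$, so the $y_i$ lie in $G=\sum_{t<s}\operatorname{ran}\Psi_{k_t}$, and $\dim G\le\sum_{t<s}\operatorname{rank}\Pi_{k_t}\le\dim L_{k-2}\le n_{k-2}$. Apply Lemma~\ref{lem:cross} with $\delta=2^{-k}$ and $d=n_{k-2}$. By \eqref{eq:Psi} and \eqref{eq:levels}, $\beta\le8\lambda\alpha_k\le64\lambda$ and $\|\Psi_k\|\le64\varepsilon_{k-1}$. With the third inequality in \eqref{eq:constants}, the cross term is at most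
\[
\big(512\kappa\lambda2^{-k}+128\lambda2^{-k}\big)\sigma_{s-1}^{1/2}\le c_12^{-k}(1+\sigma_{s-1}),
\]
which proves \eqref{eq:recursion}.

By induction on $s$, \eqref{eq:recursion} gives $\sigma_R\le\prod_s(1+c_12^{-k_s})\sum_s(c_12^{-k_s}+c_2\alpha_{k_s}^2)\le e^{c_1}(c_1+c_2S)$, since $\sum_s2^{-k_s}\le1$. By \eqref{eq:dualbound}, $S^2\le\sigma_R$. If $S\ge1$, dividing by $S$ gives $S\le e^{c_1}(c_1+c_2)$. In all cases $S\le C_0=1+e^{c_1}(c_1+c_2)$. Adding the two parity classes, $\sum_k\alpha_k^2\le2C_0$, and \eqref{eq:reduction} gives $|I|\le6C_0+1$, a constant that depends only on $\lambda$ and $\kappa$. By Lemma~\ref{lem:test}, $V^*$ has (D). This proves Theorem~\ref{thm:dual}.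

\section{The space $X$}\label{sec:space}

We look for a sequence space $X$ such that the tails $\{x\in X^*:x(j)=0\text{ for }j<k\}$ can serve in (H2). A finite-dimensional subspace of a tail can be approximated by the span of boundedly many disjointly supported vectors, so it suffices that many disjointly supported vectors in a tail behave like an orthogonal family. We impose this, with a fixed loss, by an implicit definition of Tsirelson type.

\subsection{Definition and lattice estimates}

Let $M(N)=(4N^2)^N$, which is increasing in $N\ge1$; it is the number of pieces needed to approximate an $N$-dimensional subspace in Lemma~\ref{lem:tail}. Fix a nondecreasing function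
\begin{equation}\label{eq:f}
f\colon\mathbb N\to\mathbb N\quad\text{with}\quad f(k)\ge M(n_k)\quad\text{for all }k\ge1 .
\end{equation}
Since $n_1\ge2$, we have $f\ge M(2)\ge16$. Write $[n,\infty)=\{j\in\mathbb N:j\ge n\}$.

Let $\mathfrak B$ be the smallest set of finitely supported functions $b\colon\mathbb N\to[0,1]$ that contains $0$ and all $1_{\{j\}}$, and contains $\frac14\sum_{i\le l}b_i$ whenever $b_1,\dots,b_l\in\mathfrak B$ have disjoint supports contained in $[n,\infty)$ and $l\le f(n)$. Let $X$ be the completion of the space $c_{00}$ of finitely supported sequences under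
\begin{equation}\label{eq:norm}
\|z\|=\sup_{b\in\mathfrak B}\Big(\sum_jb(j)z(j)^2\Big)^{1/2}.
\end{equation}
For example, if $F\subset[n,\infty)$ has at most $f(n)$ elements, then $\frac141_F\in\mathfrak B$, so $\frac12\|z\|_2\le\|z\|\le\|z\|_2$ for $z$ supported in $F$. Both restrictions in the definition are needed to avoid $\ell_2$: without the bound on $l$, every $\frac141_F$ with $F$ finite would belong to $\mathfrak B$; without the factor $\frac14$, every $1_F$ would, by joining two functions at a time. The supports are required to be disjoint, not consecutive, because the pieces in Lemma~\ref{lem:tail} are level sets and not intervals.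

The right side of \eqref{eq:norm} is a supremum of seminorms, it is monotone in $|z|$, and $\sup_j|z(j)|\le\|z\|\le\|z\|_2$ on $c_{00}$. So it is a norm, all coordinate projections and sign changes have norm at most one, and $(e_j)$ is a normalized $1$-unconditional basis of $X$. We identify $z\in X$ with its coordinate sequence. Formula \eqref{eq:norm} holds for all $z\in X$: apply it to $z1_{\{1,\dots,N\}}$, which converges to $z$, and take the supremum over $N$ on both sides. If $|y|\le|z|$ pointwise and $z\in X$, then the partial sums of $y$ form a Cauchy sequence, so $y\in X$ and $\|y\|\le\|z\|$. Thus $X$ is a Banach lattice for the coordinatewise order.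

We identify $x\in X^*$ with the sequence $x(j)=\langle x,e_j\rangle$. Then $|x|\in X^*$ and $\|\,|x|\,\|=\|x\|$, as sign changes are isometries of $X$. If $|y|\le|x|$ pointwise, then $|\sum y(j)z(j)|\le\langle|x|,|z|\rangle\le\|x\|\,\|z\|$ for $z\in c_{00}$, so $y\in X^*$ and $\|y\|\le\|x\|$. Also $\|1_{\{j\}}\|_{X^*}=1$, since $|z(j)|\le\|z\|$ with equality for $z=e_j$.

\begin{lemma}\label{lem:lattice}
Call disjoint sets $A_1,\dots,A_l\subset\mathbb N$ \emph{admissible} if $A_1,\dots,A_l\subset[n,\infty)$ and $l\le f(n)$ for some $n$.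
\begin{enumerate}
\item[(Z1)] $\big\|(\sum z_i^2)^{1/2}\big\|^2\le\sum\|z_i\|^2$ for $z_1,\dots,z_l\in X$. In particular $\|\sum z_i\|^2\le\sum\|z_i\|^2$ for disjointly supported $z_i$.
\item[(Z2)] If $A_1,\dots,A_l$ are admissible and $z\in X$, then $\|z\|^2\ge\frac14\sum\|z1_{A_i}\|^2$.
\item[(W1)] If $A_1,\dots,A_l$ are disjoint and $x\in X^*$, then $\sum\|x1_{A_i}\|^2\le\|x\|^2$.
\item[(W2)] If $A_1,\dots,A_l$ are admissible and $h_i\in X^*$ is supported in $A_i$, then $\|\sum h_i\|\le2(\sum\|h_i\|^2)^{1/2}$.
\end{enumerate}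
\end{lemma}

\begin{proof}
(Z1) The sequence $(\sum z_i^2)^{1/2}$ is dominated by $\sum|z_i|\in X$, and for each $b\in\mathfrak B$ we have $\sum_jb(j)\sum_iz_i(j)^2\le\sum_i\|z_i\|^2$.

(Z2) If $b\in\mathfrak B$ and $A\subset\mathbb N$, then $b1_A\in\mathfrak B$, by induction on the construction: this holds for $0$ and $1_{\{j\}}$, and $(\frac14\sum b_i)1_A=\frac14\sum b_i1_A$. So for arbitrary $b_i\in\mathfrak B$ the function $\frac14\sum b_i1_{A_i}$ lies in $\mathfrak B$, and $\|z\|^2\ge\frac14\sum_i\sum_jb_i(j)(z1_{A_i})(j)^2$. Take the supremum over each $b_i$.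

(W1) Let $\eta>0$ and choose $z_i$ supported in $A_i$ with $\|z_i\|\le1$ and $\langle x,z_i\rangle\ge(1-\eta)\|x1_{A_i}\|$. If $a_i\ge0$ and $\sum a_i^2=1$, then $\|\sum a_iz_i\|\le1$ by (Z1), so $\|x\|\ge(1-\eta)\sum a_i\|x1_{A_i}\|$. Maximize over $(a_i)$ and let $\eta\to0$.

(W2) $\langle\sum h_i,z\rangle=\sum\langle h_i,z1_{A_i}\rangle\le(\sum\|h_i\|^2)^{1/2}(\sum\|z1_{A_i}\|^2)^{1/2}\le(\sum\|h_i\|^2)^{1/2}\cdot2\|z\|$ by (Z2).
\end{proof}

\subsection{$X$ is not Hilbertian}

A function $b\in\mathfrak B$ loses a factor $\frac14$ at each step of its construction, so the set where $b\ge4^{-r}$ is built from singletons in at most $r$ steps. We show that no bounded number of steps reaches a fixed proportion of every probability measure, however fast $f$ grows.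

Let $\mathcal F_0$ consist of $\emptyset$ and the singletons, and let $\mathcal F_{r+1}$ consist of all unions $\bigcup_{i\le l}F_i$ with $F_i\in\mathcal F_r$, $F_i\subset[n,\infty)$ and $l\le f(n)$ for some $n$. Taking $l=n=1$ shows $\mathcal F_r\subset\mathcal F_{r+1}$.

\begin{lemma}\label{lem:families}
\begin{enumerate}
\item[(a)] If $b\in\mathfrak B$ and $r\ge0$, then $\{b\ge4^{-r}\}\in\mathcal F_r$.
\item[(b)] For all $r\ge0$, $p\in\mathbb N$ and $\delta>0$ there is a finitely supported probability measure $t$ on $[p,\infty)$ with $t(F)\le\delta$ for all $F\in\mathcal F_r$.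
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Induct on the construction of $b$. For $b=0$ and $b=1_{\{j\}}$ the set lies in $\mathcal F_0\subset\mathcal F_r$. If $b=\frac14\sum b_i$ as in the definition, then $\{b\ge1\}=\emptyset$, and for $r\ge1$ the set $\{b\ge4^{-r}\}$ is the union of the sets $\{b_i\ge4^{-(r-1)}\}\in\mathcal F_{r-1}$, which lie in $[n,\infty)$.

(b) For $r=0$ take the uniform measure on a set with at least $1/\delta$ elements. For the step from $r$ to $r+1$ we average measures of order $r$, each chosen after the previous one and small enough to defeat the number of pieces that are allowed when the union starts at or before the end of the previous support. Let $m\ge2/\delta$. Choose successively finitely supported probability measures $t_1,\dots,t_m$ on $[p,\infty)$, with $s_j=\max\operatorname{supp}t_j$, such that for $j\ge2$ the measure $t_j$ is supported in $[s_{j-1}+1,\infty)$ and $t_j(F)\le\delta/(2f(s_{j-1}))$ for $F\in\mathcal F_r$. Put $t=\frac1m\sum t_j$. Let $F=\bigcup_{i\le l}F_i\in\mathcal F_{r+1}$ with $n$ as in the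 definition. If $s_m<n$, then $t(F)=0$. Otherwise let $j_0$ be the least $j$ with $s_j\ge n$. Then $t_j(F)=0$ for $j<j_0$ and $t_{j_0}(F)\le1$. For $j>j_0$ we have $s_{j-1}\ge n$, and since $f$ is nondecreasing, $t_j(F)\le f(n)\,\delta/(2f(s_{j-1}))\le\delta/2$. Hence $t(F)\le\frac1m+\frac\delta2\le\delta$.
\end{proof}

\begin{proposition}\label{prop:nothilbert}
$X$ is not isomorphic to a Hilbert space.
\end{proposition}

\begin{proof}
Take $t$ from Lemma~\ref{lem:families}(b) with $\delta=4^{-r}$ and let $z(j)=t(\{j\})^{1/2}$. Then $\|z\|_2=1$, while for every $b\in\mathfrak B$,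
\[
\sum_jb(j)z(j)^2\le t(\{b\ge4^{-r}\})+4^{-r}\le2\cdot4^{-r},
\]
so $\|z\|^2\le2\cdot4^{-r}$. Suppose that $\|\cdot\|_h$ is a Hilbertian norm with $c\|\cdot\|\le\|\cdot\|_h\le c'\|\cdot\|$, $c>0$. By unconditionality and the parallelogram law,
\[
c'^2\|z\|^2=c'^2\operatorname{Av}_\pm\Big\|\sum\pm z(j)e_j\Big\|^2\ge\operatorname{Av}_\pm\Big\|\sum\pm z(j)e_j\Big\|_h^2=\sum z(j)^2\|e_j\|_h^2\ge c^2,
\]
which is false for large $r$.
\end{proof}

\subsection{Smoothness and reflexivity}

A Banach lattice is \emph{$p$-convex} with constant $M$ if $\|(\sum|z_i|^p)^{1/p}\|\le M(\sum\|z_i\|^p)^{1/p}$, and \emph{$q$-concave} with constant $M$ if $(\sum\|z_i\|^q)^{1/q}\le M\|(\sum|z_i|^q)^{1/q}\|$, for all finite families; in $X$ these expressions are computed coordinatewise. It satisfies a \emph{lower $r$-estimate} if $(\sum\|z_i\|^r)^{1/r}\le M\|\sum z_i\|$ for disjoint $z_i$. A norm is \emph{uniformly convex} if for every $\epsilon>0$ the infimum of $1-\frac12\|x+y\|$ over unit vectors $x,y$ with $\|x-y\|\ge\epsilon$ is positive. A space with an equivalent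 uniformly convex norm is reflexive, and even \emph{superreflexive}: every space whose finite-dimensional subspaces embed into it with distortion arbitrarily close to $1$ is reflexive. We use three results from \cite{LT}.
\begin{enumerate}
\item[(L1)] \cite[Thm.~1.f.7]{LT} A Banach lattice with a lower $r$-estimate, $1<r<\infty$, is $q$-concave for all $q>r$.
\item[(L2)] \cite[Prop.~1.d.8]{LT} A $p$-convex and $q$-concave Banach lattice has an equivalent lattice norm for which both constants are equal to $1$.
\item[(L3)] \cite[Thm.~1.f.1]{LT} If $1<p\le2\le q<\infty$ and both constants are $1$, the lattice is uniformly convex with modulus of power type $q$ and uniformly smooth with modulus of power type $p$.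
\end{enumerate}
By (Z1), $X$ is $2$-convex. This alone does not give smoothness, as $c_0$ is also $2$-convex; some concavity is needed, and it comes from $f(1)\ge16$, which outweighs the factor $\frac14$.

\begin{proposition}\label{prop:smoothX}
$X$ has an equivalent norm that is uniformly convex and has modulus of smoothness of power type $2$. In particular $X$ is superreflexive, reflexive and $2$-smooth.
\end{proposition}

\begin{proof}
We prove a lower $5$-estimate. First, $16^r$ disjoint vectors of norm at least $1$ have a sum of norm at least $2^r$. This holds for $r=0$; for the step to $r+1$, form $16$ groups of $16^r$ vectors and apply (Z2) with $n=1$ to the supports of the group sums, so that the squared norm of the sum is at least $\frac14\cdot16\cdot4^r=4^{r+1}$. Given $N$ such vectors, choose $r$ with $16^r\le N<16^{r+1}$ and discard all but $16^r$ of them: the sum has norm at least $2^r\ge\frac12N^{1/4}$. Now let $z_1,\dots,z_m$ be disjoint with $\|\sum z_i\|\le1$; then each $\|z_i\|\le1$. For $r\ge0$ let $N_r$ be the number of $i$ with $2^{-r-1}<\|z_i\|\le2^{-r}$.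 The sum of these $z_i$ has norm at most $1$, so $2^{-r-1}\cdot\frac12N_r^{1/4}\le1$, that is, $N_r\le2^{4r+8}$. Therefore $\sum\|z_i\|^5\le\sum_r2^{4r+8}2^{-5r}=2^9$.

By (L1), $X$ is $6$-concave. By (L2) and (L3) with $p=2$, $q=6$, it has an equivalent norm as stated. A multiple of this norm satisfies the first part of \eqref{eq:smooth} for some $\lambda$, and Lemma~\ref{lem:modulus} gives the second.
\end{proof}

\subsection{Tails of $X^*$}

Let $X^*_{\ge n}=\{x\in X^*:x(j)=0\text{ for }j<n\}$, a closed subspace of codimension $n-1$.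

\begin{lemma}\label{lem:tail}
Let $E\subset X^*_{\ge n}$ have dimension $N\ge1$, where $M(N)\le f(n)$. Then $E$ is controlled by an operator from $X^*$ into a finite-dimensional Hilbert space.
\end{lemma}

\begin{proof}
\emph{Disjoint vectors.} Let $A_1,\dots,A_l$ be admissible and let $h_s\in X^*$ be supported in $A_s$. If $h_s\ne0$, reflexivity gives $g_s\in X$ with $\|g_s\|\le1$ and $\langle h_s,g_s\rangle=\|h_s\|$, and replacing $g_s$ by $g_s1_{A_s}$ we may assume that $g_s$ is supported in $A_s$; if $h_s=0$, put $g_s=0$. Define $J_0\colon X^*\to\ell_2^l$ by $J_0x=(\langle x,g_s\rangle)_s$. By (W1), $\|J_0x\|^2\le\sum\|x1_{A_s}\|^2\le\|x\|^2$ for all $x\in X^*$. For $y=\sum c_sh_s$ we have $J_0y=(c_s\|h_s\|)_s$, so (W2) gives $\|y\|\le2\|J_0y\|$.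

\emph{Approximation.} Let $u_1,\dots,u_N$ be an Auerbach basis of $E$, that is, $\|u_i\|=1$ and $|a_i|\le\|\sum_{i'}a_{i'}u_{i'}\|$ for all scalars; every finite-dimensional normed space has one. Put $e=\sum|u_i|\in X^*_{\ge n}$, so $\|e\|\le N$. We group the coordinates $j$ according to the direction of the vector $(u_i(j))_{i\le N}$. Let $K=4N^2$. Partition $[-1,1]$ into $K$ intervals of length $2/K$, and so $[-1,1]^N$ into $K^N=M(N)$ disjoint cubes, with centers $\gamma_s=(\gamma_{s,1},\dots,\gamma_{s,N})$. Let $A_s$ be the set of $j$ with $e(j)>0$ such that $(u_i(j)/e(j))_{i\le N}$ lies in the $s$-th cube. These are $M(N)\le f(n)$ disjoint subsets of $[n,\infty)$, hence admissible. Let $h_s=e1_{A_s}$ and $\tilde u_i=\sum_s\gamma_{s,i}h_s$. For $j\in A_s$ we have $|u_i(j)-\gamma_{s,i}e(j)|\le e(j)/K$, and both $u_i$ and $\tilde u_i$ vanish where $e$ does. So $|u_i-\tilde u_i|\le e/K$ and $\|u_i-\tilde u_i\|\le N/K$. For $x=\sum a_iu_i$ and $\tilde x=\sum a_i\tilde u_i$,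
\[
\|x-\tilde x\|\le\sum|a_i|\,N/K\le N^2\|x\|/K=\tfrac14\|x\| .
\]
Since $\tilde x$ lies in the span of the $h_s$, the operator $J_0$ of the first part satisfies
\[
\|J_0x\|\ge\|J_0\tilde x\|-\|x-\tilde x\|\ge\tfrac12\|\tilde x\|-\tfrac14\|x\|\ge\tfrac38\|x\|-\tfrac14\|x\|=\tfrac18\|x\| .
\]
The operator $J=8J_0$ controls $E$.
\end{proof}

\section{Proofs of Theorems \ref{thm:A} and \ref{thm:B}}\label{sec:proofs}

To reach nonsymmetric operators through Proposition~\ref{prop:basic}(b), we apply Theorem~\ref{thm:dual} to the square of $X$; this accounts for the codimension $2k$ in (H2).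

\begin{proposition}\label{prop:squares}
The spaces $X\oplus X$ and $X^*\oplus X^*$ have \emph{(D)}.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:smoothX}, $V=X\oplus_2X$ is reflexive and $2$-smooth, so it has (D) by Lemma~\ref{lem:smoothtype}, and (H1) holds. In $V^*=X^*\oplus_2X^*$ let $Y_k=X^*_{\ge k}\oplus X^*_{\ge k}$. Then $Y_1=V^*$ and $\operatorname{codim}Y_{k+1}=2k$. Let $E\subset Y_k$ with $\dim E\le n_k$. Its coordinate projections $E_1,E_2\subset X^*_{\ge k}$ have dimension at most $n_k$, and $M(n_k)\le f(k)$ by \eqref{eq:f}. So Lemma~\ref{lem:tail} gives $J_1,J_2$ controlling $E_1,E_2$ (with $J_i=0$ if $E_i=\{0\}$). The operator $J(x,x')=(J_1x,J_2x')$ into the $\ell_2$-sum of the two Hilbert spaces has norm at most $8$, and $\|x\|^2+\|x'\|^2\le\|J_1x\|^2+\|J_2x'\|^2$ for $(x,x')\in E$. Thus (H2) holds, and Theorem~\ref{thm:dual} applies.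
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The space $X$ has a normalized $1$-unconditional basis, is reflexive by Proposition~\ref{prop:smoothX}, and is not isomorphic to a Hilbert space by Proposition~\ref{prop:nothilbert}. As complemented subspaces of $X\oplus X$ and $X^*\oplus X^*$, the spaces $X$ and $X^*$ have (D) by Proposition~\ref{prop:squares}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) This is Proposition~\ref{prop:smoothX} together with Lemma~\ref{lem:smoothtype}.

(2) Propositions \ref{prop:squares} and \ref{prop:basic}(b), with $W_1=W_2=X$ and with $W_1=W_2=X^*$, show that all bounded operators $X\to X^*$ and $X^*\to X^{**}=X$ factor through Hilbert spaces. An operator $T\colon(X^*)^r\to X^r=((X^*)^r)^*$ is a sum of $r^2$ operators, each of which factors through one entry $X^*\to X$ of the matrix of $T$, hence through a Hilbert space. A finite sum $\sum R_iS_i$ of such operators factors through the $\ell_2$-sum of the Hilbert spaces, by $x\mapsto(S_ix)_i$ and $(\eta_i)_i\mapsto\sum R_i\eta_i$. By Proposition~\ref{prop:basic}(a),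 $(X^*)^r$ has (D). The argument for $X^r$ is the same with $X$ and $X^*$ interchanged.

(4) By Proposition~\ref{prop:nothilbert} and Proposition~\ref{prop:basic}(c), $X\oplus X^*$ fails (D).

(3) Everything proved so far holds for every nondecreasing $f$ as in \eqref{eq:f}. Let $E\subset X^*$ have dimension $n\ge1$, and let $k\in\mathbb N$ satisfy $f(k)\ge M(n)$. We claim that
\begin{equation}\label{eq:BM}
d(E,\ell_2^n)\le8\sqrt k .
\end{equation}
The subspace $E'=\{x1_{[k,\infty)}:x\in E\}$ of $X^*_{\ge k}$ has dimension at most $n$, so by Lemma~\ref{lem:tail} some $J$ controls it (with $J=0$ if $E'=\{0\}$). Define a Hilbertian seminorm on $E$ by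
\[
\|x\|_h^2=\sum_{j<k}x(j)^2+\|J(x1_{[k,\infty)})\|^2 .
\]
Since $\|1_{\{j\}}\|_{X^*}=1$, the triangle inequality and the Cauchy--Schwarz inequality for $k$ terms give $\|x\|\le\sum_{j<k}|x(j)|+\|x1_{[k,\infty)}\|\le\sqrt k\,\|x\|_h$. By (W1) for the sets $\{1\},\dots,\{k-1\},[k,\infty)$, we have $\|x\|_h^2\le64\big(\sum_{j<k}x(j)^2+\|x1_{[k,\infty)}\|^2\big)\le64\|x\|^2$. This proves \eqref{eq:BM}.

Given $\varphi$, let $k(n)=\max\big(1,\lfloor\inf_{n'\ge n}\varphi(n')^2/64\rfloor\big)$. This sequence is nondecreasing and unbounded, and $8\sqrt{k(n)}\le\varphi(n)$ for all large $n$. Let $f(k)$ be the maximum of $M(n_k)$ and of the numbers $M(n)$ over the finitely many $n$ with $k(n)\le k$. Then $f$ is nondecreasing and satisfies \eqref{eq:f}, and $f(k(n))\ge M(n)$ for every $n$. By \eqref{eq:BM}, $d(E,\ell_2^n)\le8\sqrt{k(n)}\le\varphi(n)$ for all large $n$ and all $n$-dimensional $E\subset X^*$.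
\end{proof}

\begin{remark}
A bounded $\varphi$ is impossible in (3). It would give, on every finite-dimensional subspace $F$ of $X^*$, a quadratic form $Q_F$ with $\|x\|^2\le Q_F(x)\le C\|x\|^2$; the ultrafilter limit in the proof of Lemma~\ref{lem:test} would then produce an equivalent Hilbertian norm on $X^*$, and $X=X^{**}$ would be isomorphic to a Hilbert space.
\end{remark}

\begin{thebibliography}{9}

\bibitem{KKV}
N. Kalton, S. V. Konyagin and L. Vesely,
\emph{Delta-semidefinite and delta-convex quadratic forms in Banach spaces},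
arXiv:math/0605549 (2006).

\bibitem{LT}
Lindenstrauss and Tzafriri,
\emph{Classical Banach Spaces II}.

\end{thebibliography}
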